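# 2-adic distances and the zeros of the Rudin–Shapiro polynomials on the unit circle

## 1. A matrix product, two factors at a time, and the cubic $1+w+w^2-w^3$

Everything in this lecture turns on one matrix product. Put
$$H=\begin{pmatrix}1&1\\1&-1\end{pmatrix},\qquad D(t)=\begin{pmatrix}1&0\\0&t\end{pmatrix},\qquad M=\begin{pmatrix}1&-1\\-1&1\end{pmatrix},$$
write $w_l:=w^{2^l}$, and set
$$T_i(w)=HD(w_{i-1})\cdots HD(w_1)\,HD(w_0),\qquad T_0=I .$$
Let $(A_i,B_i)$ denote the first row of $T_i$.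

A single factor $HD(t)$ is not close to a scalar matrix for any $t$. Two consecutive ones behave better, because
$$HD(t)H=\begin{pmatrix}1+t&1-t\\1-t&1+t\end{pmatrix}=2\Bigl(I+\frac{t-1}{2}M\Bigr),\tag{1}$$
which is $2I$ when $t=1$. Taking $t=w^2$ and multiplying on the right by $D(w)$,
$$T_2(w)=\begin{pmatrix}1+w^2& w(1-w^2)\\ 1-w^2& w(1+w^2)\end{pmatrix}.\tag{2}$$
For even $i\ge 2$ group the factors of $T_i$ into the pairs $HD(w_{2l+1})HD(w_{2l})$, $l=i/2-1,\dots,1,0$. The pair with $l=0$ is $T_2(w)$, and each of the other $i/2-1$ pairs is rewritten by (1). So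
$$T_i(w)=2^{i/2-1}\,U\,T_2(w),\qquad U=\prod_{l=i/2-1}^{1}\Bigl(I+\frac{w_{2l+1}-1}{2}M\Bigr)D(w_{2l}),\tag{3}$$
with $l$ decreasing from left to right. For $i=2$ the product $U$ is empty and equals $I$. For $i=4$ the formula reads $T_4(w)=2\bigl(I+\frac{w^8-1}{2}M\bigr)D(w^4)\,T_2(w)$.

If all the numbers $w_{2l}-1$ and $\frac12(w_{2l+1}-1)$ with $l\ge1$ are small, then $U\approx I$ and $T_i(w)\approx 2^{i/2-1}T_2(w)$, however large $i$ is. For ordinary absolute values on the unit circle this smallness is not to be expected, since repeated squaring moves points away from $1$. For the 2-adic absolute value, squaring moves points toward $1$. So we shall use (3) 2-adically.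

The sum of the first row of $T_2$ is a cubic, which we call $P_2$ for a reason that appears in a moment:
$$P_2(w)=1+w+w^2-w^3 .$$
Since $w^3P_2(1/w)=w^3+w^2+w-1$, it satisfies
$$P_2(w)+w^3P_2(1/w)=2w+2w^2=2w(1+w),\tag{4}$$
and expanding at $w=1+y$,
$$P_2(1+y)=1+(1+y)+(1+2y+y^2)-(1+3y+3y^2+y^3)=2-2y^2-y^3 .\tag{5}$$
Identity (4) says how the cubic behaves under $w\mapsto 1/w$; expansion (5) says how it behaves near $w=1$. These formulas will decide which members of a famous family of polynomials vanish on the unit circle.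

## 2. The Rudin–Shapiro polynomials and their zeros on $\partial D$

**Definition.** The Rudin–Shapiro polynomials are given by $P_0=Q_0=1$ and
$$P_{k+1}(z)=P_k(z)+z^{2^k}Q_k(z),\qquad Q_{k+1}(z)=P_k(z)-z^{2^k}Q_k(z),\qquad k=0,1,2,\dots$$

The first ones are $P_1=1+z$, $Q_1=1-z$, $P_2=1+z+z^2-z^3$, $Q_2=1+z-z^2+z^3$. Put $n=2^k$. By induction $P_k$ and $Q_k$ have degree $n-1$ and all their $n$ coefficients are $\pm1$: in $P_k\pm z^{2^k}Q_k$ the two summands occupy disjoint sets of exponents. Also $P_k(0)=1$ for every $k$.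

Let $\partial D=\{z\in\mathbb C:|z|=1\}$. The question, taken from Tamás Erdélyi, "The $L_q$ norm of the Rudin-Shapiro polynomials on subarcs of the unit circle", arXiv:2311.04395 (2023), is this: do these polynomials vanish on $\partial D$ only when they obviously must? For odd $k$ one has $P_k(-1)=0$ and $Q_k(1)=0$. Are these the only zeros on the circle, and are there none for even $k$? The answer is yes.

**Theorem 1.** If $k$ is odd, the only zero of $P_k$ on $\partial D$ is $-1$ and the only zero of $Q_k$ on $\partial D$ is $1$. If $k$ is even, neither $P_k$ nor $Q_k$ has a zero on $\partial D$.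

The proof gives more. Write $P_k^*(z)=z^{n-1}P_k(1/z)$, let $v_2$ be the 2-adic valuation, and let $v_2(\alpha-1)$, for $\alpha$ algebraic over $\mathbb Q_2$, be computed with its extension (recalled in Section 4).

**Theorem 2.** Let $n=2^k$.

(a) $\gcd(P_k,P_k^*)=1$ in $\mathbb Q[z]$ if $k$ is even. If $k$ is odd, $\gcd(P_k,P_k^*)=1+z$.

(b) Let $J_k=\{\,j:0\le j\le k-2,\ j\equiv k \pmod 2\,\}$. Over $\mathbb Q_2$, $P_k$ (for $k$ odd: $P_k/(1+z)$) is a product of pairwise distinct irreducible polynomials $f_j$ $(j\in J_k)$ with $\deg f_j=3\cdot2^j$, whose roots $\alpha$ satisfy $v_2(\alpha-1)=1/(3\cdot 2^j)$. In particular all zeros of $P_k$ and $Q_k$ in $\mathbb C$ are simple. Every irreducible factor of $P_k$ over $\mathbb Q$ other than $1+z$ has degree $\sum_{j\in S}3\cdot2^j$ for some nonempty $S\subseteq J_k$.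

(c) For $k$ even, $v_2(\mathrm{Res}(P_k,P_k^*))=2^{k+1}-k-2$. For $k$ odd, with $F_k=P_k/(1+z)$ and $F_k^*(z)=z^{n-2}F_k(1/z)$, $v_2(\mathrm{Res}(F_k,F_k^*))=2^{k+1}-2k-2$.

For example $J_4=\{0,2\}$, with degrees $3+12=15=\deg P_4$, and $J_5=\{1,3\}$, with degrees $6+24=30=\deg P_5-1$. Part (a) says that, apart from $-1$ for odd $k$, no zero $\alpha\in\mathbb C$ of $P_k$, on the circle or off it, has the property that $1/\alpha$ is also a zero.

**The link with Section 1.** The recursion is $\binom{P_{k+1}(z)}{Q_{k+1}(z)}=HD(z^{2^k})\binom{P_k(z)}{Q_k(z)}$. Iterating it from index $j$ to index $j+i$,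
$$\binom{P_{j+i}(z)}{Q_{j+i}(z)}=T_i(w)\binom{P_j(z)}{Q_j(z)},\qquad w=z^{2^j}.$$
With $j=0$ this gives $P_i=A_i+B_i$; for $i=2$ it is the cubic above. For general $j$ the first row reads $P_{j+i}(z)=A_i(w)P_j(z)+B_i(w)Q_j(z)$. Substitute $A_i=P_i-B_i$, and note that $P_j-Q_j=2z^{2^{j-1}}Q_{j-1}$ for $j\ge1$:
$$P_{j+i}(z)=P_i(w)P_j(z)-2z^{2^{j-1}}B_i(w)Q_{j-1}(z)\qquad(j\ge1,\ w=z^{2^j}).\tag{6}$$
The point of this form is the explicit factor $2$: 2-adically, $P_{j+i}(z)$ is the product $P_i(z^{2^j})P_j(z)$ plus a correction.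

**Facts at $\pm1$ and the relation between $P_k$ and $Q_k$.** We use the following.

(F1) $P_k(1)=2^{[(k+1)/2]}$ for $k\ge0$, and $P_k(-1)=0$ for odd $k$. Indeed at $z=1$ the recursion gives $P_{k+2}(1)=P_{k+1}(1)+Q_{k+1}(1)=2P_k(1)$, with $P_0(1)=1$ and $P_1(1)=2$. At $z=-1$ we have $z^{2^k}=1$ for $k\ge1$, so likewise $P_{k+2}(-1)=2P_k(-1)$ for $k\ge1$, and $P_1(-1)=0$.

(F2) For $k\ge1$: $Q_k(z)=(-1)^{k+1}P_k^*(-z)$. Since $n$ is even, this says $Q_k(z)=(-1)^kz^{n-1}P_k(-1/z)$. For $k=1$ the right side is $-z(1-1/z)=1-z$. Suppose it holds for $k$. Replacing $z$ by $-1/z$ gives $z^{n-1}Q_k(-1/z)=(-1)^{k+1}P_k(z)$. Since $(-1/z)^{n}=z^{-n}$,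
$$z^{2n-1}P_{k+1}(-1/z)=z^n\cdot z^{n-1}P_k(-1/z)+z^{n-1}Q_k(-1/z)=(-1)^k z^nQ_k(z)+(-1)^{k+1}P_k(z),$$
which is $(-1)^{k+1}(P_k-z^nQ_k)=(-1)^{k+1}Q_{k+1}(z)$, as required for $k+1$.

**Reduction to reciprocal zeros.** If $\alpha\in\partial D$ and $P_k(\alpha)=0$, then $1/\alpha=\bar\alpha$ is also a zero, because $P_k$ has real coefficients. So it suffices to show that $P_k(\alpha)=P_k(1/\alpha)=0$ is impossible, except for $\alpha=-1$ with $k$ odd. This is a purely algebraic statement: $P_k$ and $P_k^*$ have no other common zero.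

## 3. The cases $k=1,2,3$ by hand

For $k=1$, $P_1=1+z$ vanishes only at $-1$.

For $k=2$, identity (4) reads $P_2+P_2^*=2z(1+z)$. A common zero of $P_2$ and $P_2^*$ would be $0$ or $-1$, but $P_2(0)=1$ and $P_2(-1)=2$. So there is none, and $P_2$ has no zero on $\partial D$.

For $k=3$, $P_3=P_2+z^4Q_2=1+z+z^2-z^3+z^4+z^5-z^6+z^7$, and division by $1+z$ gives
$$F_3=1+z^2-2z^3+3z^4-2z^5+z^6,\qquad F_3^*=1-2z+3z^2-2z^3+z^4+z^6 .$$
Then $F_3-F_3^*=2z(1-z+z^3-z^4)=2z(1-z)(1+z)(1-z+z^2)$. Now $F_3(0)=1$, $F_3(1)=2$, $F_3(-1)=10$. At a root $\omega$ of $1-z+z^2$ we have $\omega^3=-1$ and $\omega^2-\omega=-1$, so $F_3(\omega)=1+\omega^2+2-3\omega+2\omega^2+1=4+3(\omega^2-\omega)=1$. Hence $F_3$ and $F_3^*$ have no common zero.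

These two computations rely on the explicit factorization of $P_2+P_2^*$ and $F_3-F_3^*$. For general $k$ we shall not factor anything. What survives is identity (4), applied not to $z$ but to $w=z^{2^j}$ for a suitable $j$.

## 4. The 2-adic valuation, and how much reduction modulo $2$ sees

**Three attempts and where they stop.** The first thing to try is size. By the parallelogram law, $|P_{k+1}|^2+|Q_{k+1}|^2=2(|P_k|^2+|Q_k|^2)$ on $\partial D$, so $|P_k|^2+|Q_k|^2=2n$ there. At a zero of $P_k$ on the circle this only says $|Q_k|=\sqrt{2n}$. That is no contradiction, and it cannot be one, since for odd $k$ the zero $-1$ is really there.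

The second thing to try is to show $\mathrm{Res}(P_k,P_k^*)\ne0$ by reducing modulo a prime. All coefficients are odd, so the prime $2$ is natural, but modulo $2$
$$P_k(z)\equiv P_k^*(z)\equiv 1+z+\dots+z^{n-1}=\frac{z^n-1}{z-1}\equiv(z-1)^{n-1}.$$
Modulo $2$ the two polynomials coincide, and the resultant is even as soon as $n\ge2$. All zeros crowd together at $1$.

The third thing is to measure how close to $1$ each zero $\alpha$ is, by its 2-adic distance. We shall do this, and we shall find all these distances. But it does not finish the proof: $1/\alpha-1=(1-\alpha)/\alpha$ with $\alpha$ a unit, so $\alpha$ and $1/\alpha$ are at the same distance from $1$. The distances cannot tell $\alpha$ from $1/\alpha$. One needs the value $P_k(1/\alpha)$ to higher precision, and (4) supplies it.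

**Recollections.** Let $K$ be an algebraic closure of $\mathbb Q_2$. The 2-adic valuation extends uniquely to $v:K\to\mathbb Q\cup\{\infty\}$ with $v(2)=1$, $v(0)=\infty$, $v(ab)=v(a)+v(b)$, and $v(a+b)\ge\min(v(a),v(b))$ with equality if $v(a)\ne v(b)$. Conjugates over $\mathbb Q_2$ have the same valuation. If $E\subset K$ is an extension of $\mathbb Q_2$ of degree $d$, then $v(E^\times)=\frac1e\mathbb Z$ where the ramification index $e$ divides $d$. For instance, $v(\sqrt[3]{2})=\frac13$, so $3\mid e$ for $E=\mathbb Q_2(\sqrt[3]2)$; and $(i-1)^2=-2i$ gives $v(i-1)=\frac12$ for $i^2=-1$. We fix an embedding $\overline{\mathbb Q}\hookrightarrow K$, where $\overline{\mathbb Q}\subset\mathbb C$. We write $O(c)$ for an element, or a matrix all of whose entries, of valuation $\ge c$. Arguments $z,w$ of our polynomials are elements of $K$ of valuation $0$.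

**Squaring.** From $a+1=(a-1)+2$ and $a^2-1=(a-1)(a+1)$ we get two rules:
$$v(a-1)<1\ \Longrightarrow\ v(a+1)=v(a-1)\ \text{ and }\ v(a^2-1)=2v(a-1);\tag{7}$$
$$v(a-1)\ge1\ \Longrightarrow\ v(a+1)\ge1\ \text{ and }\ v(a^2-1)\ge v(a-1)+1 .\tag{8}$$
For $a=i$: $v(i-1)=\frac12$, and indeed $v(i^2-1)=v(-2)=1$.

**When $U$ is close to $I$.** Let $c\ge0$. If $v(w_l-1)\ge c$ for even $l\ge2$ and $v(w_l-1)\ge c+1$ for odd $l\ge3$, then
$$U=I+O(c).\tag{9}$$
Indeed in (3) each $\frac{w_{2l+1}-1}2M$ is $O(c)$, each $D(w_{2l})=I+\mathrm{diag}(0,w_{2l}-1)$ is $I+O(c)$, and $(I+X)(I+Y)=I+X+Y+XY=I+O(c)$ when $X,Y=O(c)$ and $c\ge0$.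

**What reduction modulo $2$ gives.** As above, $P_j(1+x)\equiv Q_j(1+x)\equiv x^{2^j-1}\pmod2$ in $\mathbb Z[x]$. So $P_j(1+x)=x^{2^j-1}+2g(x)$ with $g\in\mathbb Z[x]$, and similarly for $Q_j$. If $v(x)=r>0$, then $v(2g(x))\ge1$. Hence
$$v(z-1)=r>0,\ (2^j-1)r<1\ \Longrightarrow\ v(P_j(z))=v(Q_j(z))=(2^j-1)r .\tag{10}$$

## 5. $P_i(w)$ is $2^{i/2-1}P_2(w)$ up to $O(\frac32)$

The purpose of the first lemma is to turn $T_i\approx2^{i/2-1}T_2$ into a bound with an explicit error, valid for all $w$ with $v(w-1)\ge\frac14$.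

**Lemma 1.** Let $i\ge2$ be even and $s:=v(w-1)\ge\frac14$. Then
$$P_i(w)=2^{i/2-1}\bigl(P_2(w)+O(\tfrac32)\bigr),\qquad B_i(w)=2^{i/2-1}\bigl(w(1-w^2)+O(\tfrac32)\bigr).$$

*Proof.* First we bound the entries of $T_2(w)$. If $s<1$, then (7) gives $v(w^2-1)=2s\ge\frac12$. If $s\ge1$, then (8) gives $v(w^2-1)\ge s+1\ge\frac12$. So $v(w^2-1)\ge\frac12$ always, hence $v(w^2+1)=v((w^2-1)+2)\ge\frac12$. By (2), $T_2(w)=O(\frac12)$.

Next we bound $U-I$. We have $v(w_2-1)=v(w^2-1)+v(w^2+1)\ge1$. From here on (8) applies at every squaring, so $v(w_l-1)\ge l-1$ for all $l\ge2$. This is $\ge1$ for even $l\ge2$ and $\ge2$ for odd $l\ge3$, so (9) with $c=1$ gives $U=I+O(1)$.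

By (3), $T_i=2^{i/2-1}\bigl(T_2+O(1)\,O(\tfrac12)\bigr)=2^{i/2-1}\bigl(T_2+O(\tfrac32)\bigr)$. The second entry of the first row is the claim for $B_i$; the sum of the two entries is the claim for $P_i=A_i+B_i$. $\square$

Could one apply Lemma 1 directly with $w$ a zero of $P_k$, for $k$ even? Only if the zero is close enough to $1$, and most are not. For $k=4$, $P_4$ has $15$ zeros $\alpha$, and $\sum_\alpha v(1-\alpha)=v(P_4(1))=v(4)=2$ because the leading coefficient is $\pm1$. If all $v(\alpha-1)$ were $\ge\frac14$, this sum would be at least $\frac{15}4$. For smaller $s$ the proof itself breaks: if $s=\frac1{12}$, then (7) gives $v(w^8-1)=\frac23$, so $\frac{w^8-1}2$ has valuation $-\frac13$ and $I+\frac{w^8-1}{2}M$ is not even integral.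

## 6. Zeros far from $1$: raising to the power $2^j$

The way out is to use (7) in our favor. If $z$ is too far from $1$, then $w=z^{2^j}$ is $2^j$ times closer, measured by $v$. Formula (6) peels off the first $j$ steps of the recursion as the factor $P_j(z)$, whose valuation is known from (10), and leaves $P_i(w)$ with $i=k-j$, to which Lemma 1 applies. We need $i\ge2$ even, which is exactly $j\in J_k$.

**Lemma 2.** Let $k\ge2$, $j\in J_k$, $v(z-1)=s/2^j$ with $\frac14\le s<1$, and $w=z^{2^j}$. Then $v(w-1)=s$, $v(P_j(z))=(1-2^{-j})s$, and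
$$P_k(z)=2^{(k-j)/2-1}P_j(z)\bigl(P_2(w)+\eta\bigr),\qquad v(\eta)\ge\min\bigl(\tfrac32,\,1+\tfrac32s\bigr).$$

*Proof.* Step by step, $v(z^{2^m}-1)=s/2^{j-m}$ for $m=0,\dots,j$ by (7), since each of these numbers is $<1$. So $v(w-1)=s$. Since $(2^j-1)s/2^j<1$, (10) gives $v(P_j(z))=(2^j-1)s/2^j=(1-2^{-j})s$; in particular $P_j(z)\ne0$ and we may divide by it. Put $i=k-j$.

If $j=0$, then $P_j=1$, $w=z$, and the claim is Lemma 1, with $v(\eta)\ge\frac32$.

Let $j\ge1$. Dividing (6) by $2^{i/2-1}P_j(z)$,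
$$\frac{P_k(z)}{2^{i/2-1}P_j(z)}=\frac{P_i(w)}{2^{i/2-1}}-\frac{2z^{2^{j-1}}B_i(w)Q_{j-1}(z)}{2^{i/2-1}P_j(z)} .$$
The first term is $P_2(w)+O(\frac32)$ by Lemma 1. For the second term, (10) with $j-1$ gives $v(Q_{j-1}(z))=(2^{j-1}-1)s/2^j$, hence
$$v(Q_{j-1}(z))-v(P_j(z))=\frac{(2^{j-1}-2^j)s}{2^j}=-\frac s2 .$$
By (7), $v(1-w^2)=2s$, so Lemma 1 gives $v(B_i(w))\ge\frac i2-1+\min(2s,\frac32)$. The second term therefore has valuation at least
$$1+\min(2s,\tfrac32)-\tfrac s2=\min\bigl(1+\tfrac32s,\ \tfrac52-\tfrac s2\bigr)\ge\min\bigl(1+\tfrac32s,\ 2\bigr),$$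
as $s<1$. Collecting both errors in $\eta$ gives $v(\eta)\ge\min(\frac32,1+\frac32s)$. $\square$

## 7. Odd $k$ in the disc $v(z-1)\ge\frac12$

For odd $k$ the smallest $j$ in $J_k$ is $1$, so Lemma 2 says nothing when $v(z-1)\ge\frac12$. The zero $-1$ lives there, since $v(-1-1)=1$. The next lemma shows that it is alone there.

**Lemma 3.** Let $k\ge3$ be odd and $v(z-1)\ge\frac12$. Then $v(P_k(z))=\frac{k-1}2+v(z+1)$. In particular $P_k(z)\ne0$ unless $z=-1$.

*Proof.* For $z=-1$ both sides are $\infty$, by (F1). Let $z\ne-1$. Put $i=k-1$, $w=z^2$, and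
$$s=v(w-1)=v(z-1)+v(z+1).$$
As $z+1=(z-1)+2$, also $v(z+1)\ge\frac12$. Hence $s\ge1$ and $s\ge\frac12+v(z+1)$.

*The size of $P_i(w)$.* With $y=w-1$, $v(y)=s\ge1$, formula (5) gives $P_2(w)=2-2y^2-y^3$, where the last two terms have valuation $\ge3$. So $v(P_2(w))=1<\frac32$, and Lemma 1 gives $v(P_i(w))=\frac i2-1+1=\frac i2$.

*The size of $B_i(w)$.* Since $s\ge1$, (8) applies from the start and $v(w_l-1)\ge s+l$ for all $l\ge0$. This is $\ge s+2$ for even $l\ge2$ and $\ge s+3$ for odd $l\ge3$, so (9) with $c=s+2$ gives $U=I+O(s+2)$. By (3) and (2),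
$$B_i(w)=2^{i/2-1}\bigl(U_{11}\,w(1-w^2)+U_{12}\,w(1+w^2)\bigr).$$
Here $v(U_{11})\ge0$, $v(1-w^2)=v(w_1-1)\ge s+1$, and $v(U_{12})\ge s+2$. So $v(B_i(w))\ge\frac i2-1+(s+1)=\frac i2+s$.

*Comparison.* Formula (6) with $j=1$ reads $P_k(z)=P_i(w)(1+z)-2zB_i(w)$. The first term has valuation $\frac i2+v(z+1)$, which is finite. The second has valuation $\ge1+\frac i2+s>\frac i2+v(z+1)$. So $v(P_k(z))=\frac i2+v(z+1)$. $\square$

## 8. The 2-adic distances of the zeros from $1$

Now we locate all zeros. The mechanism is visible in (5): of the terms $2$, $-2y^2$, $-y^3$ with $v(y)=s$, the valuations are $1$, $1+2s$, $3s$, and cancellation to order beyond $1$ forces $3s=1$.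

**Lemma 4.** Let $\alpha\in K$ be a zero of $P_k$, with $\alpha\ne-1$ if $k$ is odd. Then $v(\alpha-1)=\dfrac1{3\cdot2^j}$ for some $j\in J_k$.

*Proof.* Since $P_0=1$ and $P_1=1+z$, there is no such zero for $k\le1$. Let $k\ge2$.

*A lower bound for $r:=v(\alpha-1)$.* All coefficients of $P_k$ are $\pm1$. If $v(\alpha)<0$, the leading term $\pm\alpha^{n-1}$ would have strictly smallest valuation, and if $v(\alpha)>0$, the constant term would. Either way $P_k(\alpha)\ne0$. So $v(\alpha)=0$, and $x=\alpha-1$ has $v(x)\ge0$. By Section 4, $0=P_k(1+x)=x^{n-1}+2g(x)$ with $g\in\mathbb Z[x]$, so $(n-1)r\ge1$. Hence $r\ge\frac1{n-1}>2^{-k}$.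

*An upper bound for $r$.* If $k$ is odd, Lemma 3 gives $r<\frac12$. If $k$ is even and $r\ge1$, then by (5) $P_2(\alpha)=2-2x^2-x^3$ has valuation $1$, so Lemma 1 (with $i=k$, $w=\alpha$) gives $v(P_k(\alpha))=\frac k2$, contradicting $P_k(\alpha)=0$. So $r<1$ for $k$ even.

*Choice of $j$.* The intervals $[2^{-j-2},2^{-j})$, $j\in J_k$, tile $[2^{-k},1)$ if $k$ is even ($j=0,2,\dots,k-2$) and $[2^{-k},\frac12)$ if $k$ is odd ($j=1,3,\dots,k-2$). So there is $j\in J_k$ with $s:=2^jr\in[\frac14,1)$, and Lemma 2 applies with $z=\alpha$.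

*The value of $s$.* Suppose $s\ne\frac13$. With $y=w-1$, $v(y)=s$, the terms of $2-2y^2-y^3$ have valuations $1$, $1+2s>1$ and $3s\ne1$. So $v(P_2(w))=\min(1,3s)\le1$. But $v(\eta)\ge\min(\frac32,1+\frac32s)>1$. So $P_2(w)+\eta\ne0$, and since $P_j(\alpha)\ne0$ Lemma 2 gives $P_k(\alpha)\ne0$, a contradiction. Hence $s=\frac13$ and $r=\frac1{3\cdot2^j}$. $\square$

## 9. $P_k(1/\alpha)\neq0$, and the zeros on the circle

As noted in Section 4, Lemma 4 does not separate $\alpha$ from $1/\alpha$. The separation comes from (4). At $s=\frac13$ the error in Lemma 2 is $O(\frac32)$, while the right side $2w(1+w)$ of (4) has valuation $\frac43<\frac32$. That small margin is what makes the proof work.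

**Key Proposition.** Let $\alpha\in K$ be a zero of $P_k$, with $\alpha\ne-1$ if $k$ is odd, and let $v(\alpha-1)=\frac1{3\cdot2^j}$ as in Lemma 4. Then
$$v(P_k(1/\alpha))=\frac{k-j}2+\frac23-\frac1{3\cdot2^j}.$$
In particular $P_k(1/\alpha)\ne0$.

*Proof.* Put $w=\alpha^{2^j}$; by Lemma 2 with $z=\alpha$ and $s=\frac13$, $v(w-1)=\frac13$.

*Step 1: $P_2(w)$ is small.* As $P_k(\alpha)=0$ and $P_j(\alpha)\ne0$, Lemma 2 gives $P_2(w)=-\eta$ with $v(\eta)\ge\min(\frac32,1+\frac12)=\frac32$. So $v(P_2(w))\ge\frac32$.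

*Step 2: $P_2(1/w)$ is less small.* We have $v(1+w)=v((w-1)+2)=\frac13$, so $v(2w(1+w))=\frac43$. By (4), $w^3P_2(1/w)=2w(1+w)-P_2(w)$, where the terms on the right have valuations $\frac43$ and $\ge\frac32$. Hence $v(P_2(1/w))=\frac43$.

*Step 3: back to $P_k(1/\alpha)$.* Since $v(1/\alpha-1)=v(\alpha-1)$, Lemma 2 also applies to $z=1/\alpha$ with the same $j$ and $s=\frac13$, and there $z^{2^j}=1/w$. So
$$P_k(1/\alpha)=2^{(k-j)/2-1}P_j(1/\alpha)\bigl(P_2(1/w)+\eta'\bigr),\qquad v(\eta')\ge\tfrac32,\qquad v(P_j(1/\alpha))=\tfrac13(1-2^{-j}).$$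
By Step 2 the bracket has valuation $\frac43$. Therefore
$$v(P_k(1/\alpha))=\frac{k-j}2-1+\frac13(1-2^{-j})+\frac43=\frac{k-j}2+\frac23-\frac1{3\cdot2^j}.\qquad\square$$

**Proof of Theorem 1.** For $k=0$ we have $P_0=Q_0=1$. Let $k\ge1$.

*Step 1: $P_k$.* Let $\alpha\in\partial D$ be a zero of $P_k$. Then $\alpha\in\overline{\mathbb Q}$, and $1/\alpha=\bar\alpha$ is also a zero. Under the embedding $\overline{\mathbb Q}\hookrightarrow K$ both remain zeros of $P_k$, and the image of $\alpha$ is $-1$ only if $\alpha=-1$. The Key Proposition is contradicted unless $k$ is odd and $\alpha=-1$. For $k$ odd, $P_k(-1)=0$ by (F1).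

*Step 2: transfer to $Q_k$.* By (F2), for $z\in\partial D$ we have $Q_k(z)=0$ if and only if $P_k(-1/z)=P_k(-\bar z)=0$, and by complex conjugation if and only if $P_k(-z)=0$. So by Step 1, $Q_k$ vanishes on $\partial D$ exactly at $1$ if $k$ is odd, and nowhere on $\partial D$ if $k$ is even. $\blacksquare$

## 10. How many zeros lie at each distance: factorization over $\mathbb Q_2$

We now prove Theorem 2(b). Lemma 4 lists the possible distances; we show that the distance $\frac1{3\cdot2^j}$ is taken by exactly $3\cdot2^j$ zeros. Three constraints determine these numbers: ramification, the degree of $P_k$, and the value $P_k(1)$.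

For $k\le1$ the set $J_k$ is empty, $P_0=1$ and $P_1/(1+z)=1$ are empty products, and there is nothing else to prove. Let $k\ge2$.

**Step 1.** *For odd $k$, the zero $-1$ is simple.* This is needed for counting the others. At $z=-1+2^m$ with $m\ge2$ we have $v(z-1)=v(-2+2^m)=1$, so Lemma 3 gives $v(P_k(z))=\frac{k-1}2+m$. Hence the polynomial $G=P_k/(1+z)\in\mathbb Z[z]$ has $v(G(-1+2^m))=\frac{k-1}2$ for all $m\ge2$. If $G(-1)=0$, then $1+z$ would divide $G$ in $\mathbb Z[z]$ and $v(G(-1+2^m))\ge m$ for all $m\ge 2$, which is false for large $m$.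

**Step 2.** *Ramification makes the number at each distance a multiple of $3\cdot2^j$.* For $j\in J_k$ let $N_j$ be the number, with multiplicity, of zeros $\alpha\in K$ of $P_k$ with $v(\alpha-1)=\frac1{3\cdot2^j}$. Note that $v(-1-1)=1$, so $-1$ is not among them. For such $\alpha$, let $e$ be the ramification index of $\mathbb Q_2(\alpha)$. Then $\frac1{3\cdot2^j}\in\frac1e\mathbb Z$, so $3\cdot2^j$ divides $e$, hence divides the degree of $\alpha$ over $\mathbb Q_2$. All conjugates of $\alpha$ have the same distance from $1$. So $N_j$ is a sum, with multiplicities, of degrees of irreducible factors of $P_k$ over $\mathbb Q_2$, each divisible by $3\cdot2^j$. Write $N_j=3\cdot2^jm_j$ with integers $m_j\ge0$.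

**Step 3.** *Two equations for the $m_j$.* Let $L=|J_k|$ and $\epsilon\in\{0,1\}$ with $\epsilon\equiv k \pmod 2$. Then $J_k=\{2l+\epsilon:0\le l<L\}$ and $k=2L+\epsilon$. Write $m_l$ for $m_{2l+\epsilon}$. By Lemma 4 and Step 1 the zeros other than those counted by the $N_j$ are: none if $\epsilon=0$, and $-1$ once if $\epsilon=1$. Counting all $2^k-1$ zeros,
$$\sum_{l<L}3\cdot2^\epsilon4^lm_l=2^k-1-\epsilon=2^\epsilon(4^L-1),\qquad\text{that is,}\qquad\sum_{l<L}m_l4^l=\frac{4^L-1}3=\sum_{l<L}4^l .$$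
Next, $P_k$ has leading coefficient $\pm1$, so $v(P_k(1))=\sum_\alpha v(1-\alpha)$ over all zeros with multiplicity. The zero $-1$, if present, contributes $1$, and the $N_j$ zeros at distance $\frac1{3\cdot2^j}$ contribute $m_j$. Thus $v(P_k(1))=\epsilon+\sum_l m_l$. By (F1), $v(P_k(1))=[(k+1)/2]=L+\epsilon$. Hence
$$\sum_{l<L}m_l=L .$$

**Step 4.** *The two equations force $m_l=1$ for all $l$.* Regard $\sum m_l4^l$ as a sum of $\sum m_l$ powers of $4$. Whenever some power $4^l$ occurs at least four times, replace four copies of it by one copy of $4^{l+1}$. Each replacement keeps the total and lowers the number of summands by $3$, so the process stops, and it stops at the base-4 expansion of $\sum_{l<L}4^l$, which has $L$ summands. If any replacement was made, the original number of summands $\sum m_l$ was larger than $L$, a contradiction. So all $m_l\le3$, and uniqueness of base-4 expansions gives $m_l=1$ for all $l$.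

**Step 5.** *Conclusions.* Now $N_j=3\cdot2^j$, while any zero $\alpha$ at distance $\frac1{3\cdot2^j}$ has degree divisible by $3\cdot2^j$ over $\mathbb Q_2$. Its conjugates, which are distinct, already exhaust the $N_j$ zeros. So these zeros are simple and are the roots of a single irreducible polynomial $f_j$ over $\mathbb Q_2$ of degree $3\cdot2^j$. The $f_j$ are distinct, as their roots lie at different distances from $1$. Their product is $P_k$, or $P_k/(1+z)$ for $k$ odd, after absorbing the leading coefficient $\pm1$ in one of them.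

With Step 1, all zeros of $P_k$ in $K$ are simple. So $P_k$ and its derivative are coprime in $\mathbb Q[z]$, and the zeros of $P_k$ in $\mathbb C$ are simple. By (F2) the zeros of $Q_k$ are the numbers $-1/\alpha$ with $\alpha$ a zero of $P_k$, with the same multiplicities, so they are simple too.

Finally let $g$ be an irreducible factor of $P_k$ over $\mathbb Q$, not a constant multiple of $1+z$. Then $g(-1)\ne0$, so over $\mathbb Q_2$ the irreducible factors of $g$ are among the $f_j$, each occurring at most once. Thus $g$ is, up to a constant, $\prod_{j\in S}f_j$ for a nonempty $S\subseteq J_k$, and $\deg g=\sum_{j\in S}3\cdot2^j$. $\blacksquare$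

For instance, $J_2=\{0\}$ and $J_3=\{1\}$ have only one nonempty subset each, so $P_2$ and $F_3$ are irreducible over $\mathbb Q$. For $P_2$ this is also visible from (5): $y^3+2y^2-2$ is an Eisenstein polynomial at $2$.

## 11. The greatest common divisor and the resultant of $P_k$ and $P_k^*$

**Proof of Theorem 2(a).** Since $P_k^*(0)$ is the leading coefficient $\pm1$ of $P_k$, a common zero of $P_k$ and $P_k^*$ in $K$ is some $\alpha\ne0$ with $P_k(\alpha)=P_k(1/\alpha)=0$. By the Key Proposition this requires $k$ odd and $\alpha=-1$. So for $k$ even the gcd is $1$. For $k$ odd, $-1$ is a common zero, because $P_k^*(-1)=(-1)^{n-1}P_k(-1)=0$, and it is a simple zero of $P_k$ (Step 1 of Section 10; clear for $k=1$). So the gcd is $1+z$. $\blacksquare$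

**Proof of Theorem 2(c).** Recall that $\mathrm{Res}(f,g)=a^{\deg g}\prod_{f(\alpha)=0}g(\alpha)$, where $a$ is the leading coefficient of $f$ and zeros are taken with multiplicity. We compute the valuation by summing the Key Proposition over the zeros, whose numbers we know from (b).

*Even $k=2L$.* The leading coefficient of $P_k$ is $\pm1$, and $P_k^*(\alpha)=\alpha^{n-1}P_k(1/\alpha)$ with $v(\alpha)=0$, so $v_2(\mathrm{Res}(P_k,P_k^*))=\sum_\alpha v(P_k(1/\alpha))$. For $j=2l$ there are $3\cdot4^l$ zeros, each contributing $L-l+\frac23-\frac1{3\cdot4^l}$. The total is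
$$\sum_{l=0}^{L-1}\bigl(3\cdot4^l(L-l)+2\cdot4^l-1\bigr).$$
Each $l<L$ satisfies $l<m$ for exactly $L-l$ values $m\in\{1,\dots,L\}$, hence
$$\sum_{l<L}4^l(L-l)=\sum_{m=1}^L\sum_{l<m}4^l=\sum_{m=1}^L\frac{4^m-1}3=\frac13\Bigl(\frac43(4^L-1)-L\Bigr).\tag{11}$$
So the total is $\frac43(4^L-1)-L+\frac23(4^L-1)-L=2(4^L-1)-2L=2^{k+1}-k-2$. (For $k=0$ the sum is empty and both sides are $0$.)

*Odd $k=2L+1$.* The zeros of $F_k$ are the zeros $\alpha\ne-1$ of $P_k$. The polynomial $F_k$ has degree $n-2$ and leading coefficient $\pm1$, so $v_2(\mathrm{Res}(F_k,F_k^*))=\sum_\alpha v(F_k(1/\alpha))$. Let $v(\alpha-1)=\frac1{3\cdot2^j}$ with $j=2l+1$. Then $v(1+1/\alpha)=v(\alpha+1)=v((\alpha-1)+2)=\frac1{3\cdot2^j}$, so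
$$v(F_k(1/\alpha))=v(P_k(1/\alpha))-v(1+1/\alpha)=\frac{k-j}2+\frac23-\frac2{3\cdot2^j}.$$
Here $\frac{k-j}2=L-l$, and there are $3\cdot2^j=6\cdot4^l$ such zeros. By (11) the total is
$$\sum_{l=0}^{L-1}\bigl(6\cdot4^l(L-l)+4\cdot4^l-2\bigr)=\tfrac83(4^L-1)-2L+\tfrac43(4^L-1)-2L=4(4^L-1)-4L .$$
Since $2^{k+1}=4^{L+1}$ and $2k+2=4L+4$, this is $2^{k+1}-2k-2$. $\blacksquare$

The formulas can be compared with the hand computations of Section 3. For $k=2$, at each zero $\alpha$ of $P_2$ we have $P_2^*(\alpha)=2\alpha(1+\alpha)$, so $|\mathrm{Res}(P_2,P_2^*)|=2^3\cdot|P_2(0)|\cdot|P_2(-1)|=2^3\cdot1\cdot2=2^4$, and $2^3-2-2=4$. For $k=3$, at each of the six zeros of $F_3$ we have $F_3^*(\alpha)=-2\alpha(1-\alpha)(1+\alpha)(1-\alpha+\alpha^2)$. Taking the product, and using that $F_3$ has the value $1$ at $0$ and at both roots of $1-z+z^2$,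
$$|\mathrm{Res}(F_3,F_3^*)|=2^6\cdot|F_3(1)F_3(-1)|=2^6\cdot20=2^8\cdot5,$$
and $2^4-6-2=8$.
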